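\title{The moduli space $\overline{M}_{0,7}$ is not a Mori dream space}

\begin{abstract}
We prove that the moduli space $\overline{M}_{0,n}$ of stable $n$-pointed rational curves is not a Mori dream space for $n\ge 7$; it is therefore a Mori dream space exactly when $n\le 6$. The fourfold $\overline{M}_{0,7}$ carries a rational $3$-canonical form with simple poles along the $21$ boundary divisors $D_{ij}$ and no other zeros or poles, and every birational self-map that preserves this form up to a scalar is an isomorphism in codimension one. We construct such a map, a fiberwise quadratic Cremona involution, and show that together with $S_7$ it acts on the Picard group through an infinite group. It follows that the pseudo-effective cone of $\overline{M}_{0,7}$ has infinitely many extremal rays and that the pseudo-effective cone of $\overline{M}_{0,n}$ is not polyhedral for any $n\ge 7$.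
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{K}$ be an algebraically closed field of characteristic zero. A normal projective variety $X$ over $\mathbb{K}$ with finitely generated divisor class group $\operatorname{Cl}(X)$ is a \emph{Mori dream space} if its Cox ring
\[
\mathcal{R}(X)=\bigoplus_{D\in\operatorname{Cl}(X)}\Gamma(X,\mathcal{O}(D))
\]
is a finitely generated $\mathbb{K}$-algebra. (When $\operatorname{Cl}(X)$ is free, as it is below, one fixes divisors whose classes form a basis and multiplies sections as rational functions.) The Cox ring holds the equations of all effective divisors at once. For $\mathbb{P}^1$ it is $\mathbb{K}[x,y]$ with its usual grading. In general, finite generation means that finitely many divisors account for all the others: the class of any effective divisor is a sum of degrees of generators.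

A \emph{stable $n$-pointed rational curve} is a tree of projective lines meeting in nodes, with $n$ distinct marked smooth points, such that every component carries at least three points that are marked or nodes. For $n\ge3$ these curves have a fine moduli space $X_n=\overline{M}_{0,n}$, a smooth projective variety of dimension $n-3$. It contains as a dense open subset the space $M_{0,n}$ of $n$ distinct ordered points of $\mathbb{P}^1$ modulo $PGL_2$. We ask for which $n$ it is a Mori dream space. For $n\le6$ it is one: $X_3$ is a point, $X_4=\mathbb{P}^1$, $X_5$ is the quintic del Pezzo surface, covered by the work of Batyrev and Popov \cite{BP}, and the case $n=6$ is a theorem of Castravet \cite{Castravet}. It is known that $X_n$ is not a Mori dream space for $n\ge10$. The question for $n=7,8,9$ is posed by Hausen, Keicher and Laface \cite{HKL}.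

The evident divisors on $X_7$ are the finitely many components of the boundary, and the evident symmetries, the relabelings of the points, form the finite group $S_7$. One might therefore expect the finiteness seen for $n=6$ to persist one step further. It does not.

\begin{theorem}\label{thm:main}
The space $\overline{M}_{0,n}$ is not a Mori dream space for any $n\ge7$, in particular for $n=7,8,9$. Together with the results for $n\le 6$ quoted above, this shows that $\overline{M}_{0,n}$ is a Mori dream space if and only if $n\le6$.
\end{theorem}

The obstruction is a hidden symmetry. A \emph{pseudo-automorphism} of a smooth projective variety $X$ is a birational self-map $\varphi$ that restricts to an isomorphism $U\to U'$ between open sets whose complements have codimension at least two. These maps form a group $\operatorname{PsAut}(X)$. Such a $\varphi$ sends a prime divisor $D$ to the prime divisor $\varphi_*D=\overline{\varphi(D\cap U)}$, and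
\begin{equation}\label{eq:ordpush}
\operatorname{ord}_{\varphi_*D}(u)=\operatorname{ord}_D(\varphi^*u)\qquad\text{for all }u\in\mathbb{K}(X)^*.
\end{equation}
Hence $\varphi_*\operatorname{div}(\varphi^*u)=\operatorname{div}(u)$, and $\varphi\mapsto\varphi_*$ is an action of $\operatorname{PsAut}(X)$ on $\operatorname{Pic}(X)$ that sends effective classes to effective classes.

Let $\operatorname{Eff}(X_n)\subset\operatorname{Pic}(X_n)_{\mathbb{R}}$ be the convex cone generated by the classes of effective divisors. Its closure $\overline{\operatorname{Eff}}(X_n)$ is the \emph{pseudo-effective cone}. A cone is \emph{polyhedral} if it is generated by finitely many vectors or, equivalently, is an intersection of finitely many closed half-spaces. A ray $R$ in a cone is \emph{extremal} if a sum of two elements of the cone lies in $R$ only when both summands do. Pseudo-automorphisms permute the extremal rays of the pseudo-effective cone, so one extremal ray with an infinite orbit rules out polyhedrality. Let $D_{123}\subset X_7$ be the boundary divisor whose general curve has the points $1,2,3$ on one component and the other four points on the other.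

\begin{theorem}\label{thm:cone}
\begin{enumerate}
\item[(i)] The group $\operatorname{PsAut}(\overline{M}_{0,7})$ has infinite image in $GL(\operatorname{Pic}\overline{M}_{0,7})$ and contains elements of infinite order. The cone $\overline{\operatorname{Eff}}(\overline{M}_{0,7})$ has infinitely many extremal rays spanned by classes of prime divisors in the $\operatorname{PsAut}$-orbit of $D_{123}$.
\item[(ii)] For every $n\ge7$ the cone $\overline{\operatorname{Eff}}(\overline{M}_{0,n})$ is not polyhedral.
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:cone}]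
Let $n\ge7$ and suppose that $\mathcal{R}(X_n)$ is generated by nonzero homogeneous elements of degrees $w_1,\dots,w_N$. Each $w_i$ is an effective class. A nonzero section of $\mathcal{O}(D)$ is a linear combination of monomials of degree $[D]$ in the generators, so $[D]$ is a sum of some of the $w_i$, with repetitions. Thus $\operatorname{Eff}(X_n)$ is generated by $w_1,\dots,w_N$. A finitely generated cone is closed, so $\overline{\operatorname{Eff}}(X_n)=\operatorname{Eff}(X_n)$ is polyhedral, against Theorem~\ref{thm:cone}(ii).
\end{proof}

The rest of the paper proves Theorem~\ref{thm:cone}; the known result for $n\ge10$ is not used. There are three difficulties. First, to check directly that a birational map of a fourfold contracts no divisor is laborious. We avoid this with a rational $3$-canonical form $\omega$ on $X_7$ whose poles are so mild that any birational map preserving it is a pseudo-automorphism (Section~\ref{sec:form}). Second, one needs a map outside $S_7$ that preserves $\omega$. We fiber $X_7$ birationally by planes on which $\omega$ has poles along nine lines, and we apply to each plane a quadratic Cremona involution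 (Sections~\ref{sec:model} and~\ref{sec:iota}). Third, one must show that the resulting involution $\iota$ and $S_7$ generate an infinite group of $42\times42$ matrices. For this we compute the images under $\iota$ of only two divisors (Section~\ref{sec:values}) and show that they are incompatible with an invariant positive definite form (Section~\ref{sec:infinite}). Section~\ref{sec:cone} draws the consequences for cones.

\section{A model: nine lines and a quadratic transformation}\label{sec:model}

The main idea is already visible in the plane. Let $k$ be a field of characteristic zero and let $a,b$ be affine coordinates on $\mathbb{P}^2_k$, so that a point is $(a:b:1)$. The lines through the three vertices of the coordinate triangle form three pencils, the fibers of the functions $a$, $b$ and $a/b$. In each pencil the members with values $0$ and $\infty$ are sides of the triangle. Choose two further members in each pencil, with values $\alpha_1,\alpha_2$ for $a$, values $\beta_1,\beta_2$ for $b$ and values $\gamma_1,\gamma_2$ for $a/b$, all in $k^*$, and consider the rational $3$-canonical form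
\[
\omega_0=\frac{(da\wedge db)^{\otimes3}}{ab\,(a-\alpha_1)(a-\alpha_2)(b-\beta_1)(b-\beta_2)(a-\gamma_1b)(a-\gamma_2b)},
\]
with differentials taken over $k$.

\begin{lemma}\label{lem:model}
Suppose that $\alpha_1\alpha_2=\beta_1\beta_2\gamma_1\gamma_2$. Then the Cremona involution $\tau(a,b)=(\alpha_1\alpha_2/a,\ \beta_1\beta_2/b)$ satisfies $\tau^*\omega_0=\omega_0$. More precisely, with $F_\alpha(x)=(x-\alpha_1)(x-\alpha_2)/x$ and $F_\beta,F_\gamma$ defined in the same way,
\begin{equation}\label{eq:logform}
\omega_0=\frac{\big(\frac{da}{a}\wedge\frac{db}{b}\big)^{\otimes3}}{F_\alpha(a)\,F_\beta(b)\,F_\gamma(a/b)},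
\end{equation}
and $\tau^*$ fixes each of the three functions in the denominator.
\end{lemma}

\begin{proof}
Since $F_\gamma(a/b)=(a-\gamma_1b)(a-\gamma_2b)/(ab)$, the denominator in \eqref{eq:logform} is the product of the six non-coordinate linear factors divided by $a^2b^2$, and \eqref{eq:logform} follows. The function $F_\alpha(x)=x-(\alpha_1+\alpha_2)+\alpha_1\alpha_2/x$ is unchanged by $x\mapsto\alpha_1\alpha_2/x$, so $\tau^*$ fixes $F_\alpha(a)$ and $F_\beta(b)$. By the hypothesis, $\tau^*(a/b)=\gamma_1\gamma_2/(a/b)$, so $\tau^*$ fixes $F_\gamma(a/b)$. Finally $\tau^*$ changes the sign of both $da/a$ and $db/b$.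
\end{proof}

The hypothesis says that the involutions of the three pencils that exchange $0$ with $\infty$ and exchange the two chosen members are induced by one map of the plane.

Assume now $\alpha_1\ne\alpha_2$, $\beta_1\ne\beta_2$, $\gamma_1\ne\gamma_2$. Then $\omega_0$ has a simple pole along eight affine lines, and along the line at infinity its order is $3\cdot(-3)+8=-1$. So $\omega_0$ has simple poles along nine lines and no zeros. The map $\tau$ is not an isomorphism in codimension one: it contracts the side $a=0$ to the vertex $(1:0:0)$. The form explains why this can happen. If $m$ of the nine lines pass through a point, then $\omega_0$ has order $3-m$ along the exceptional curve of the blow-up of the point, because $dx\wedge dy$ vanishes to order $1$ there. A vertex has $m=4$ and order $-1$, the same order as along a side, and invariance of $\omega_0$ does not prevent $\tau$ from exchanging the two. At a point with $m\le2$ the order is positive, while no curve in the plane has positive order; a map preserving $\omega_0$ cannot exchange that exceptional curve with a curve of the plane. On $X_7$ the polar divisor has normal crossings,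 and this will exclude all contractions.

\section{The boundary of $\overline{M}_{0,7}$ and orders of vanishing}\label{sec:boundary}

From now on $X=X_7$. We use the following standard facts (Knudsen; Keel \cite{Keel}).
\begin{itemize}
\item The boundary $X_n\setminus M_{0,n}$ is a simple normal crossings divisor.
\item $\operatorname{Pic}(X_n)$ is free of rank $2^{n-1}-\binom n2-1$ and is generated by the boundary divisors. For $n=7$ the rank is $42$.
\item $\operatorname{Pic}(X_n)_{\mathbb{R}}=N^1(X_n)_{\mathbb{R}}$, the space of divisor classes modulo numerical equivalence, because $X_n$ is smooth and rational with torsion-free Picard group.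
\end{itemize}
The boundary divisors of $X$ are indexed by the subsets $I\subset\{1,\dots,7\}$ with $|I|\in\{2,3\}$: the divisor $D_I$ consists of the curves having a node that separates the points of $I$ from those of $I^c$, and $D_I\cong\overline{M}_{0,|I|+1}\times\overline{M}_{0,8-|I|}$. There are $21$ divisors $D_{ij}$ and $35$ divisors $D_{ijk}$; we write subsets as strings of digits. The letter $I$ always denotes a subset with two or three elements.

All later computations are computations of orders along the $D_I$, so we need explicit coordinates near a general point of $D_I$. Choose indices $p,q,r$, at most one of them in $I$, and fix $x_p,x_q,x_r$ at three distinct points of $\mathbb{P}^1$. Let $V_I\subset(\mathbb{P}^1)^4$ be the open set of positions of the other four points such that $x_i\ne x_j$ unless $\{i,j\}\subset I$, and let $\Delta_I\subset V_I$ be the smooth locus of codimension $|I|-1$ where all $x_i$ with $i\in I$ coincide. If $|I|=2$, put $W_I=V_I$ and $E_I=\Delta_I$. If $|I|=3$, let $W_I$ be the blow-up of $V_I$ along $\Delta_I$ with the strict transforms of the three diagonals $\{x_i=x_j\}$, $\{i,j\}\subset I$, removed,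 and let $E_I\subset W_I$ be the exceptional divisor. In both cases $W_I\setminus E_I=M_{0,7}$.

\begin{lemma}\label{lem:chart}
The identity of $M_{0,7}$ extends to an open immersion $W_I\to X$ that maps $E_I$ onto a dense open subset of $D_I$.
\end{lemma}

\begin{proof}
We construct a family of stable curves over $W_I$. Fix $i\in I$ and blow up $\mathbb{P}^1\times W_I$ along the image over $E_I$ of the section $x_i$. Work near a point of $E_I$, with a local equation $u$ of $E_I$ and an affine coordinate $z$ on $\mathbb{P}^1$ that is finite at the common position of the points of $I$. The center is the smooth codimension-two locus $\{z=x_i,\ u=0\}$. For $j\ne j'$ in $I$ the function $x_j-x_{j'}$ is a unit times $u$: for $|I|=3$ its divisor on the blow-up of $V_I$ is the exceptional divisor plus the strict transform of a diagonal, and the latter has been removed.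

In the chart with coordinate $w=(z-x_i)/u$ the strict transforms of the sections $z=x_j$, $j\in I$, are the graphs $w=(x_j-x_i)/u$, and these are pairwise disjoint. In the other chart $u=(z-x_i)w'$ with $w'=1/w$, so a fiber over $E_I$ consists of the old line $\{w'=0\}$ and a new line with coordinate $w$, meeting in a node at $w=\infty$. The points of $I$ lie on the new line away from the node, and the points of $I^c$ lie on the old line away from the node. The total space and the base are smooth and all fibers are curves, so the family is flat. It is a family of stable $7$-pointed curves and defines a morphism $W_I\to X$ that is the identity on $M_{0,7}$ and sends $E_I$ into $D_I$.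

This morphism is injective on $E_I$. On the old line three special points have prescribed positions, namely $x_p,x_q,x_r$, where the node plays the role of the one in $I$ if there is one. So the isomorphism class of the curve determines the positions of the node and of all points of $I^c$, that is, the point of $\Delta_I$. For $I=\{i,j,k\}$ it also determines the cross-ratio of the three points and the node on the new line, which is $(x_k-x_i)/(x_j-x_i)$, the coordinate on the fiber of $E_I\to\Delta_I$. Thus $W_I\to X$ is injective and birational. By Zariski's Main Theorem, a quasi-finite birational morphism from a variety to a normal variety is an open immersion. The boundary of $X$ meets $W_I$ in $E_I$, so $E_I=W_I\cap D_I$ is open in the irreducible threefold $D_I$.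
\end{proof}

Recall that the multiplicity of a function along a smooth subvariety $\Delta$ of a smooth variety, the largest $m$ such that the function lies in the $m$-th power of the ideal of $\Delta$ at its generic point, equals the order along the exceptional divisor of the blow-up of $\Delta$. So Lemma~\ref{lem:chart} says that $\operatorname{ord}_{D_I}$ is the multiplicity along $\Delta_I\subset V_I$.

\subsection*{Coordinates and brackets}
We normalize
\[
(x_1,\dots,x_7)=(\infty,1,0,e,f,g,h)
\]
and call this the \emph{slice}. It identifies $M_{0,7}$ with the complement in $\mathbb{A}^4$ of the zero set of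
\[
\Pi=efgh\,(1-e)(1-f)(1-g)(1-h)\,(e-f)(e-g)(e-h)(f-g)(f-h)(g-h).
\]
The prime divisors of $X$ that meet $M_{0,7}$, which we call \emph{interior}, correspond to the irreducible polynomials in $e,f,g,h$ that do not divide $\Pi$.

The slice is a chart of the above kind only when $I$ contains at most one of $1,2,3$. To treat all $I$ at once we use homogeneous coordinates $x_i=(\xi_i:\zeta_i)$ and brackets $[ij]=\xi_i\zeta_j-\xi_j\zeta_i$. On the slice we take $x_1=(1:0)$ and $\zeta_i=1$ for $i\neq1$, so $[1j]=1$ and $[ij]=x_i-x_j$ for $i,j\ne1$. An \emph{invariant} is a nonzero multihomogeneous $SL_2$-invariant polynomial $F$ in the $\xi_i,\zeta_i$. Let $\mu_I(F)$ be the multiplicity of $F$, as a section of a line bundle on $(\mathbb{P}^1)^7$, along the diagonal where all $x_i$ with $i\in I$ coincide. Then $\mu_I$ is additive on products, and $\mu_I([ij])$ is $1$ if $\{i,j\}\subset I$ and $0$ otherwise. If $F,F'$ have the same multidegree, then $F/F'$ is a $PGL_2$-invariant rational function, hence an element of $\mathbb{K}(X)$, and it is computed by restricting $F$ and $F'$ to the slice.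

\begin{lemma}\label{lem:mu}
If $F,F'$ are invariants of the same multidegree, then $\operatorname{ord}_{D_I}(F/F')=\mu_I(F)-\mu_I(F')$.
\end{lemma}

\begin{proof}
On the open set of $(\mathbb{P}^1)^7$ where $x_i\ne x_j$ unless $\{i,j\}\subset I$, the points $x_p,x_q,x_r$ are distinct. So this set is $PGL_2\times V_I$, the diagonal is $PGL_2\times\Delta_I$, and $F/F'$ is pulled back from $V_I$. Multiplicities along $PGL_2\times\Delta_I$ and along $\Delta_I$ agree, and Lemma~\ref{lem:chart} applies.
\end{proof}

Put $\Sigma_{ij}=D_{ij}+\sum_{m\ne i,j}D_{ijm}$. Brackets have no zeros on $M_{0,7}$, so for distinct $i,j,k,l$ Lemma~\ref{lem:mu} gives the divisor of a cross-ratio: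
\begin{equation}\label{eq:cross}
\operatorname{div}\frac{[ij][kl]}{[ik][jl]}=\Sigma_{ij}+\Sigma_{kl}-\Sigma_{ik}-\Sigma_{jl}.
\end{equation}

\section{A $3$-canonical form and a criterion for pseudo-automorphisms}\label{sec:form}

A M\"obius transformation of determinant one with denominator $cz+d$ multiplies $dx_i$ by $(cx_i+d)^{-2}$ and $x_i-x_j$ by $(cx_i+d)^{-1}(cx_j+d)^{-1}$. Each of seven points lies in six pairs, and $6=3\cdot2$, so $(dx_1\wedge\dots\wedge dx_7)^{\otimes3}/\prod_{i<j}(x_i-x_j)$ is invariant. This suggests the form
\[
\omega=\frac{(de\wedge df\wedge dg\wedge dh)^{\otimes3}}{\Pi},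
\]
a rational section of $\mathcal{O}(3K_X)$.

\begin{lemma}\label{lem:omega}
We have $\sigma^*\omega=\pm\omega$ for $\sigma\in S_7$, and $\operatorname{div}(\omega)=-\sum_{i<j}D_{ij}$.
\end{lemma}

\begin{proof}
The transpositions $(13),(23),(34),(45),(56),(67)$ generate $S_7$. The last three permute $e,f,g,h$ and change numerator and denominator by signs. The transposition $(23)$ acts by $z\mapsto1-z$ on all four coordinates, which permutes the factors of $\Pi$ up to sign.

The transposition $(13)$ acts by $z\mapsto1/z$. The numerator is multiplied by $(efgh)^{-6}$. In $\Pi$ we have $1/e=e\cdot e^{-2}$, $1-1/e=-(1-e)/e$ and $1/e-1/f=-(e-f)/(ef)$, so each variable acquires the exponent $-2-1-3=-6$.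

For $(34)$ the configuration $(\infty,1,e,0,f,g,h)$ is renormalized by $z\mapsto\frac{z-e}{1-e}$. This gives $e'=\frac{-e}{1-e}$, $f'=\frac{f-e}{1-e}$, $g'=\frac{g-e}{1-e}$, $h'=\frac{h-e}{1-e}$, with triangular Jacobian matrix of determinant $-(1-e)^{-2}(1-e)^{-3}$. Further $1-e'=\frac1{1-e}$, $1-f'=\frac{1-f}{1-e}$, $e'-f'=\frac{-f}{1-e}$, $f'-g'=\frac{f-g}{1-e}$, and the same formulas hold with $f,g,h$ permuted. The $14$ factors have denominator $1-e$, and their numerators are, up to sign, $1$ and the factors of $\Pi$ other than $1-e$. So $\Pi'=\pm\Pi\,(1-e)^{-15}$, which cancels the cube of the Jacobian.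

On $M_{0,7}$ the form has neither zeros nor poles. Since $S_7$ is transitive on pairs and on triples, it suffices to find the orders along $D_{34}$ and $D_{345}$, using Lemma~\ref{lem:chart} with $(p,q,r)=(1,2,3)$. Along $D_{34}=\{e=0\}$ the order is $-1$. Near $D_{345}$ the coordinates are $(e,y,g,h)$ with $f=ey$ and $y\ne0,1$, and the divisor is $\{e=0\}$. There $(de\wedge df)^{\otimes3}=e^3(de\wedge dy)^{\otimes3}$, the factors $e,f,e-f$ of $\Pi$ multiply to $e^3y(1-y)$, and the other factors are units. The order is $0$.
\end{proof}

\begin{remark}
The same count shows what is special about $n=7$; it is not used later. For $n$ points the invariant expression is $(dx_1\wedge\dots\wedge dx_n)^{\otimes(n-1)}/\prod_{i<j}(x_i-x_j)^2$. Along the blow-up of the locus where three points collide its order is $(n-1)\cdot1-2\cdot3=n-7$. So $n=7$ is the last case without zeros along these divisors, and the absence of zeros is what the criterion below needs.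
\end{remark}

A \emph{prime divisor over $X$} is a prime divisor $E$ on a normal variety $Y$ with a birational map to $X$. Its local ring $\mathcal{O}_{Y,E}$ is a discrete valuation ring of $\mathbb{K}(X)$. Since $X$ is proper, this ring dominates the local ring of a unique proper subvariety $Z\subset X$, the \emph{center} of $E$. The module of $4$-forms regular at the generic point of $E$ is free of rank one over $\mathcal{O}_{Y,E}$, and $\operatorname{ord}_E\omega$ is the order of the coefficient of $\omega$ with respect to the third tensor power of a generator.

\begin{lemma}\label{lem:discrepancy}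
If $E$ is a prime divisor over $X$ whose center $Z$ has codimension $c\ge2$, then $\operatorname{ord}_E\omega\ge2c-3>0$.
\end{lemma}

\begin{proof}
Let $z\in Z$ be a closed point at which $Z$ is smooth and through which no $D_{ij}$ passes unless it contains $Z$. Let $z_1,\dots,z_k$ be local equations of the $D_{ij}$ that contain $Z$. They lie in the ideal $I_Z$, and they have independent differentials at $z$ because the boundary has simple normal crossings. The image of $I_Z$ in $\mathfrak{m}_z/\mathfrak{m}_z^2$ has dimension $c$, so $k\le c$, and we can extend to local coordinates $z_1,\dots,z_4$ at $z$ with $z_1,\dots,z_c\in I_Z$. Put $m_i=\operatorname{ord}_Ez_i\ge1$ for $i\le c$. If $u$ is a uniformizer at $E$, then $z_i=u^{m_i}v_i$ with $v_i$ a unit, so $dz_i/z_i=m_i\,du/u+dv_i/v_i$ with $dv_i/v_i$ regular. As $du\wedge du=0$ and $dz_{c+1},\dots,dz_4$ are regular along $E$, the form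
\[
\frac{dz_1}{z_1}\wedge\dots\wedge\frac{dz_c}{z_c}\wedge dz_{c+1}\wedge\dots\wedge dz_4
\]
has at most a simple pole along $E$. By Lemma~\ref{lem:omega}, $\omega$ is a unit at $z$ times $(dz_1\wedge\dots\wedge dz_4)^{\otimes3}/(z_1\cdots z_k)$. Therefore
\[
\operatorname{ord}_E\omega\ \ge\ 3\Big(\sum_{i\le c}m_i-1\Big)-\sum_{i\le k}m_i\ \ge\ 2\sum_{i\le c}m_i-3\ \ge\ 2c-3.\qedhere
\]
\end{proof}

Normal crossings entered through $k\le c$; the vertices in Section~\ref{sec:model}, where $k=4$ and $c=2$, show that the inequality fails without it.

\begin{proposition}\label{prop:criterion}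
Let $\varphi$ be a birational self-map of $X$ with $\varphi^*\omega=\lambda\omega$ for some $\lambda\in\mathbb{K}^*$. Then $\varphi$ is a pseudo-automorphism, and $\varphi_*$ permutes the $21$ divisors $D_{ij}$.
\end{proposition}

\begin{proof}
Let $D\subset X$ be a prime divisor. Through $\varphi$, regard the source $X$ as a birational model of the target, and $D$ as a prime divisor over the target. The order of $\omega$ along it is $\operatorname{ord}_D(\varphi^*\omega)=\operatorname{ord}_D(\omega)\in\{-1,0\}$. By Lemma~\ref{lem:discrepancy} its center is a prime divisor $D'$. So $\mathcal{O}_{X,D}$ dominates $\varphi^*\mathcal{O}_{X,D'}$, and two discrete valuation rings of one field are equal if one dominates the other. An isomorphism of local rings spreads out to an isomorphism of neighborhoods of the generic points of $D$ and $D'$. Let $U$ be the open set of points near which $\varphi$ is an isomorphism onto an open subset of $X$, and let $U'$ be the same set for $\varphi^{-1}$. Then $\varphi$ restricts to an isomorphism $U\to U'$. The set $U$ contains the generic point of every prime divisor, and so does $U'$, since $\varphi^{-1}$ satisfies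 the same hypothesis. Hence $\varphi$ is a pseudo-automorphism with $\varphi_*D=D'$ and $\operatorname{ord}_{\varphi_*D}\omega=\operatorname{ord}_D\omega$. The $D_{ij}$ are the prime divisors along which $\omega$ has order $-1$, so they are permuted.
\end{proof}

The proposition does not say that the $D_{ijk}$ are permuted. For $\omega$ they are indistinguishable from interior divisors, and this leaves room for an infinite orbit.

\section{The involution $\iota$}\label{sec:iota}

We look for a rational map from $X$ to a surface whose generic fiber is birational to a plane on which $\omega$ takes the shape of $\omega_0$. Consider the following products of brackets, all of multidegree $(2,1,1,1,1,1,1)$, and their values on the slice, which we denote by the same letters: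
\begin{equation}\label{eq:monomials}
\begin{aligned}
N_A&=[64][23][15][17]=g-e, & T_1&=[53][26][14][17]=f(1-g),\\
N_B&=[45][26][13][17]=(e-f)(1-g), & T_2&=[73][24][15][16]=h(1-e),\\
N_C&=[76][24][13][15]=(h-g)(1-e), & \Psi&=T_1-T_2.
\end{aligned}
\end{equation}
The base of the fibration is the plane with coordinates $(N_A:N_B:N_C)$. To see why the fibers are rational, fix only $x_1=\infty$ and $x_6=0$, so that $(x_2:x_3:x_4:x_5:x_7)\in\mathbb{P}^4$. Then $N_A=-x_4(x_2-x_3)$, $N_B=x_2(x_4-x_5)$ and $N_C=x_7(x_2-x_4)$ are quadrics containing the plane $x_2=x_4=0$. In a hyperplane $x_2=\lambda x_4$ through that plane each quadric is $x_4$ times a linear form, so prescribing $(N_A:N_B:N_C)$ cuts out a line, and the fibers are ruled by these lines.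

Expanding on the slice, $\Psi+N_A+N_B=-h(1-e)+g-eg=-N_C$. We use the affine coordinates
\[
A=\frac{N_A}{\Psi},\qquad B=\frac{N_B}{\Psi},\qquad C=\frac{N_C}{\Psi},\qquad A+B+C=-1 .
\]
As coordinates on the fibers we take two functions without zeros or poles on $M_{0,7}$, since the coordinate lines of the model must be poles of $\omega$:
\[
a=\frac{(f-h)(1-e)}{f(g-e)},\qquad b=\frac{h(1-e)}{f(1-g)}.
\]
Put $P=A(a-1)$, $Q=A(a-b)$ and $M=aA+bB+C$.

\begin{lemma}\label{lem:coords}
We have
\begin{equation}\label{eq:inverse}
f=\frac1P,\qquad 1-e=\frac MP,\qquad 1-g=\frac MQ,\qquad h=\frac bQ .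
\end{equation}
Hence $\mathbb{K}(X)=\mathbb{K}(A,B,a,b)$, and $A,B,a,b$ are algebraically independent.
\end{lemma}

\begin{proof}
Since $(f-h)(1-e)-f(g-e)=f(1-g)-h(1-e)=\Psi$, we have $a-1=\Psi/(f(g-e))$ and $P=1/f$. Also $b-1=-\Psi/(f(1-g))$. From $C=-1-A-B$ we get $M=-1+P+B(b-1)$, and $Q=P-A(b-1)$. Therefore
\[
M=-1+\frac1f-\frac{e-f}{f}=\frac{1-e}{f},\qquad Q=\frac1f+\frac{g-e}{f(1-g)}=\frac{1-e}{f(1-g)},
\]
and \eqref{eq:inverse} follows. The four functions generate a field of transcendence degree four.
\end{proof}

In particular $A,B,C$ and $A+1,B+1,C+1=-A-B$ are nonzero. Let $k=\mathbb{K}(A,B)$ and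
\[
s=\frac{A+1}{A},\qquad t=\frac{B+1}{B},\qquad r=\frac{C+1}{C}\qquad\text{in }k^*.
\]

\begin{lemma}\label{lem:ninelines}
There is $\kappa\in k^*$ such that
\[
\omega=\kappa\,\frac{(dA\wedge dB\wedge da\wedge db)^{\otimes3}}{\Theta},\qquad \Theta=ab\,(a-s)(a-r^{-1})(b-t)(b-r^{-1})(a-sb)(a-t^{-1}b).
\]
\end{lemma}

\begin{proof}
We express the $14$ factors of $\Pi$ in the new coordinates. From the definitions and $A+B+C=-1$,
\begin{gather*}
P-M=1-B(b-1)=-B(b-t),\qquad Q-M=-C+(1+C)b=C(rb-1),\\
P-1=A(a-s),\qquad Q-b=A(a-sb),\qquad P-Q=A(b-1),\qquad Q-bP=Aa(1-b).
\end{gather*}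
Together with \eqref{eq:inverse} this gives five factors with denominator $P$ and five with denominator $Q$:
\begin{gather*}
f=\frac1P,\quad 1-e=\frac MP,\quad e=\frac{-B(b-t)}{P},\quad 1-f=\frac{A(a-s)}{P},\quad e-f=\frac{B(1-b)}{P},\\
h=\frac bQ,\quad 1-g=\frac MQ,\quad g=\frac{C(rb-1)}{Q},\quad 1-h=\frac{A(a-sb)}{Q},\quad g-h=\frac{C(b-1)}{Q}.
\end{gather*}
Here $e-f=(P-M-1)/P$ and $g-h=(Q-M-b)/Q$. The other four factors have denominator $PQ$:
\begin{align*}
e-g&=\frac MQ-\frac MP=\frac{AM(b-1)}{PQ},\\
f-h&=\frac{Q-bP}{PQ}=\frac{Aa(1-b)}{PQ},\\
e-h&=(e-f)+(f-h)=\frac{A(1-b)\big(B(a-b)+a\big)}{PQ}=\frac{AB(1-b)(ta-b)}{PQ},\\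
f-g&=(f-h)-(g-h)=\frac{A(1-b)\big(a+C(a-1)\big)}{PQ}=\frac{AC(1-b)(ra-1)}{PQ}.
\end{align*}
The eight factors of $\Theta$ occur, in order and up to elements of $k^*$, in the numerators of $f-h$, $h$, $1-f$, $f-g$, $e$, $g$, $1-h$, $e-h$. The factor $M$ occurs three times and $b-1$ six times. So $\Pi=\kappa_1\,\Theta\,M^3(b-1)^6/(PQ)^9$ with $\kappa_1\in k^*$.

It remains to see that the Jacobian removes the unwanted factors. From $e=1-fM$, $g=1-M/Q$, $h=b/Q$ we have $de\equiv-f\,dM$ modulo $df$, $dg\equiv M\,dQ/Q^2$ modulo $dM$, and $dh\equiv db/Q$ modulo $dQ$. Hence
\[
de\wedge df\wedge dg\wedge dh=\pm\frac{fM}{Q^3}\,df\wedge dM\wedge dQ\wedge db .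
\]
Now $df=-dP/P^2$. Modulo $dP$ and $db$ we have $dM\equiv(b-1)\,dB$ and $dQ\equiv-(b-1)\,dA$, by the formulas $M=-1+P+B(b-1)$ and $Q=P-A(b-1)$. Finally $dP\equiv A\,da$ modulo $dA$. Thus
\[
de\wedge df\wedge dg\wedge dh=\pm\frac{AM(b-1)^2}{(PQ)^3}\,dA\wedge dB\wedge da\wedge db,
\]
and the lemma holds with $\kappa=\pm A^3/\kappa_1$.
\end{proof}

The denominator $\Theta$ is that of $\omega_0$ over the field $k$, with
\[
(\alpha_1,\alpha_2)=(s,r^{-1}),\qquad(\beta_1,\beta_2)=(t,r^{-1}),\qquad(\gamma_1,\gamma_2)=(s,t^{-1}),
\]
and the condition of Lemma~\ref{lem:model} holds: $\beta_1\beta_2\gamma_1\gamma_2=\frac tr\cdot\frac st=\frac sr=\alpha_1\alpha_2$. Let $\iota$ be the birational involution of $X$ given by the automorphism of $\mathbb{K}(X)=k(a,b)$ over $k$ with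
\[
\iota^*a=\frac{s}{ra},\qquad\iota^*b=\frac{t}{rb}.
\]

\begin{proposition}\label{prop:iota}
We have $\iota^*\omega=\omega$. Hence $\iota\in\operatorname{PsAut}(X)$, and $\iota_*$ permutes the $D_{ij}$.
\end{proposition}

\begin{proof}
As in \eqref{eq:logform}, $\omega=\kappa\,\big(dA\wedge dB\wedge\frac{da}a\wedge\frac{db}b\big)^{\otimes3}\big/\big(F_\alpha(a)F_\beta(b)F_\gamma(a/b)\big)$. The map $\iota^*$ fixes $\kappa\in k$, and it fixes the denominator by Lemma~\ref{lem:model}. The differentials of elements of $k$ are combinations of $dA$ and $dB$, so modulo these $\iota^*$ sends $da/a$ to $-da/a$ and $db/b$ to $-db/b$. It therefore fixes the $4$-form. Apply Proposition~\ref{prop:criterion}.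
\end{proof}

\section{The images of two boundary divisors}\label{sec:values}

The formulas for $\iota$ in the coordinates $e,f,g,h$ are unwieldy, and we do not use them. By \eqref{eq:ordpush},
\begin{equation}\label{eq:invariance}
\operatorname{ord}_{\iota_*E}(u)=\operatorname{ord}_E(u)\qquad\text{for every prime divisor }E\subset X\text{ and every }u\in k^*.
\end{equation}
So $\iota_*$ preserves any set of prime divisors that is described by orders of functions of $A$ and $B$. We exhibit one such set with one element and one with two elements. This requires the orders of $A$, $B$, $C$ and $A+1$ along all prime divisors.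

\subsection*{The numerator of $A+1$}
Let $q_{ij}=(\zeta_i\xi-\xi_i\zeta)(\zeta_j\xi-\xi_j\zeta)$ be the binary quadratic form with roots $x_i,x_j$, and let $\Phi$ be minus the determinant of the coefficients of $q_{12},q_{47},q_{56}$ in the basis $\xi^2,\xi\zeta,\zeta^2$. It has multidegree $(1,1,0,1,1,1,1)$, and it is $SL_2$-invariant because $SL_2$ acts on binary quadratic forms with determinant one. On the slice $q_{12}=-\xi\zeta+\zeta^2$, and
\[
\Phi=\det\begin{pmatrix}0&1&-1\\1&-(e+h)&eh\\1&-(f+g)&fg\end{pmatrix}=-fg+eh+f+g-e-h=\Psi+(g-e).
\]
Since $[13]=1$ on the slice and $[13]\Phi$ has the multidegree of $\Psi$, we obtain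
\begin{equation}\label{eq:Aplus1}
A+1=\frac{[13]\,\Phi}{\Psi}.
\end{equation}
On the slice, $\Psi$ and $\Phi$ are linear in $f$ with leading coefficient $1-g$. At $g=1$ their constant terms become $-h(1-e)$ and $(1-e)(1-h)$, which are nonzero, so the two coefficients are coprime and both polynomials are irreducible. They have degree two, so they do not divide $\Pi$, and they are not proportional. Let $Z_\Psi\ne Z_\Phi$ be the corresponding interior prime divisors. A point of $M_{0,7}$ lies on $Z_\Phi$ when the three quadratic forms lie in a pencil, that is, when the pairs $\{x_1,x_2\},\{x_4,x_7\},\{x_5,x_6\}$ are fibers of one double cover $\mathbb{P}^1\to\mathbb{P}^1$.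

Call a triple $I$ \emph{transversal} if it has one element in each of $\{1,2\},\{4,7\},\{5,6\}$. The transversal triples are
\[
145,\ 146,\ 157,\ 167,\ 245,\ 246,\ 257,\ 267.
\]

\begin{lemma}\label{lem:muPhi}
We have $\mu_I(\Phi)=1$ if $I$ is transversal and $\mu_I(\Phi)=0$ for all other $I$.
\end{lemma}

\begin{proof}
Let $I$ be transversal. On the diagonal the three forms have a common root, so they lie in a two-dimensional space and $\Phi$ vanishes. Take the point of the diagonal with common root $0$ and remaining roots $y_1,y_2,y_3$ with $y_1\neq0$, $y_2\ne y_3$, and move the root $0$ of the first form to $\epsilon$. The determinant with rows $(1,-y_1-\epsilon,\epsilon y_1)$, $(1,-y_2,0)$, $(1,-y_3,0)$ equals $\epsilon y_1(y_2-y_3)$. So $\Phi$ has multiplicity one at this point, and $\mu_I(\Phi)=1$.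

Let $I$ be non-transversal. It suffices to find one point of the diagonal where $\Phi\ne0$. The set $I\setminus\{3\}$ misses one of the three pairs and contains at most one pair entirely. So the pairs can be ordered in such a way that $I\setminus\{3\}$ lies in the union of the first pair and one element $j$ of the second. Place the first pair, $x_j$ and $x_3$ at $0$ and the other three points at $\infty$. The forms are $\xi^2$, $\pm\xi\zeta$, $\zeta^2$, which are independent.
\end{proof}

\subsection*{The common denominator $\Psi$}
Record the brackets of $T_1$ as solid edges $14,17,26,35$ and those of $T_2$ as dashed edges $15,16,24,37$ of a graph on $\{1,\dots,7\}$ (Figure~\ref{fig:graph}).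

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\node[circle,draw,inner sep=2pt] (v1) at (0,0) {$1$};
\node[circle,draw,inner sep=2pt] (v5) at (-1,0.9) {$5$};
\node[circle,draw,inner sep=2pt] (v3) at (-2,0) {$3$};
\node[circle,draw,inner sep=2pt] (v7) at (-1,-0.9) {$7$};
\node[circle,draw,inner sep=2pt] (v4) at (1,0.9) {$4$};
\node[circle,draw,inner sep=2pt] (v2) at (2,0) {$2$};
\node[circle,draw,inner sep=2pt] (v6) at (1,-0.9) {$6$};
\draw[thick] (v3)--(v5) (v1)--(v7) (v1)--(v4) (v2)--(v6);
\draw[thick,dashed] (v1)--(v5) (v3)--(v7) (v2)--(v4) (v1)--(v6);
\end{tikzpicture}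
\caption{The two terms of $\Psi=T_1-T_2$. Solid edges are the brackets in $T_1=[53][26][14][17]$, dashed edges those in $T_2=[73][24][15][16]$.}
\label{fig:graph}
\end{figure}

\begin{lemma}\label{lem:muPsi}
We have $\mu_I(\Psi)=1$ for the ten triples
\[
124,\ 126,\ 135,\ 137,\ 145,\ 146,\ 157,\ 167,\ 246,\ 357,
\]
$\mu_{123}(\Psi)\ge1$, and $\mu_I(\Psi)=0$ for all other $I$.
\end{lemma}

\begin{proof}
A product of brackets vanishes identically on the diagonal of $I$ exactly when $I$ contains one of its pairs.

If $I$ contains edges of one kind only, then exactly one of $T_1,T_2$ vanishes on the diagonal, and $\mu_I(\Psi)=0$.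

If $I$ contains edges of both kinds, then $I$ is a triple and the two edges share a vertex. Each of the vertices $2,\dots,7$ has one solid and one dashed edge, giving $246,357,124,135,126,137$, and the vertex $1$ has two of each, giving $145,146,157,167$. The graph has no triangles, so $I=\{i,j,l\}$ contains just one solid edge $ij$ and one dashed edge $jl$. Near a general point of the diagonal, $\Psi=m_1(x_i-x_j)-m_2(x_j-x_l)$ with $m_1,m_2$ nonzero at the point. The differential $m_1\,d(x_i-x_j)-m_2\,d(x_j-x_l)$ is nonzero, so $\mu_I(\Psi)=1$.

Suppose that $I$ contains no edge and that $T_1=T_2$ on the diagonal. The diagonal is a product of projective lines, its homogeneous coordinate ring is a polynomial ring, and brackets of distinct pairs of distinct points are non-associate irreducible elements of it. So after the elements of $I$ are identified, every solid edge must coincide with a dashed edge. Consider $35$. At least one of $3,5$ is not in $I$. If $3\notin I$, the dashed edge must contain $3$, so it is $37$ and $\{5,7\}\subset I$. If $5\notin I$, it is $15$ and $\{1,3\}\subset I$. Consider $26$. If $2\notin I$, the dashed edge is $24$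 and $\{4,6\}\subset I$; if $6\notin I$, it is $16$ and $\{1,2\}\subset I$. So $I$ contains one of $\{5,7\},\{1,3\}$ and one of $\{4,6\},\{1,2\}$, and $|I|\le3$ leaves only $I=123$. For $I=123$, with $*$ the common point, $T_1=[5{*}][{*}6][{*}4][{*}7]$ and $T_2=[7{*}][{*}4][{*}5][{*}6]$ are indeed equal.
\end{proof}

\subsection*{The two images}
By Lemma~\ref{lem:mu}, $\operatorname{ord}_{D_I}A=\mu_I(N_A)-\mu_I(\Psi)$, and likewise for $B$ and $C$. Here $\mu_I(N_A),\mu_I(N_B),\mu_I(N_C)$ count the pairs contained in $I$ from the lists
\[
N_A:\ 15,17,23,46;\qquad N_B:\ 13,17,26,45;\qquad N_C:\ 13,15,24,67.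
\]

\begin{proposition}\label{prop:124}
$\iota_*D_{124}=D_{124}$.
\end{proposition}

\begin{proof}
By \eqref{eq:invariance} it suffices to show that $D_{124}$ is the only prime divisor along which $A$ and $B$ have poles and $C$ does not. The only interior pole of $A$ is $Z_\Psi$, which is a pole of $C$. A pole along $D_I$ requires $\mu_I(\Psi)\ge1$, so $I$ is one of the eleven triples of Lemma~\ref{lem:muPsi}.
\begin{itemize}
\item For $I=123$ we have $\mu_I(N_A)=\mu_I(N_C)=1$, so $A$ and $C$ have the same order.
\item Each of $135,145,157$ contains $15$, each of $137,167$ contains $17$, and each of $146,246$ contains $46$; so $A$ has no pole.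
\item The triple $126$ contains $26$, so $B$ has no pole.
\item The triple $357$ contains no pair of $N_C$, so $C$ has a pole.
\item The triple $124$ contains no pair of $N_A$ or $N_B$ and one pair of $N_C$, so the orders of $A,B,C$ are $-1,-1,0$.\qedhere
\end{itemize}
\end{proof}

\begin{proposition}\label{prop:257}
$\iota_*D_{257}=Z_\Phi$. In particular $\iota\notin S_7$.
\end{proposition}

\begin{proof}
We first show that $Z_\Phi$ and $D_{257}$ are the only prime divisors $E$ with $\operatorname{ord}_E(A+1)>0$ and $\operatorname{ord}_EB=0$. By \eqref{eq:Aplus1} the only interior zero of $A+1$ is $Z_\Phi$, where $B$ has order $0$, and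
\[
\operatorname{ord}_{D_I}(A+1)=\mu_I([13])+\mu_I(\Phi)-\mu_I(\Psi).
\]
\begin{itemize}
\item For pairs $I$ this is positive only for $I=13$, where $B$ has order $1$.
\item For triples $I\supset\{1,3\}$ we have $\mu_I(\Phi)=0$, and the order is $1-\mu_I(\Psi)$. It is at most $0$ for $123,135,137$. For $134$ and $136$ we have $\mu_I(\Psi)=0$ and $\mu_I(N_B)=1$, so $B$ has order $1$.
\item For triples $I\not\supset\{1,3\}$ the order is positive only if $I$ is transversal and $\mu_I(\Psi)=0$, that is, $I\in\{245,257,267\}$. The triples $245$ and $267$ contain the pairs $45$ and $26$ of $N_B$, so $B$ has order $1$. For $257$ the order of $B$ is $0$ and the order of $A+1$ is $1$.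
\end{itemize}
So $\iota_*$ preserves the set $\{Z_\Phi,D_{257}\}$, and we must exclude that it fixes $D=D_{257}$. Functions in $k$ cannot decide this, so we use $a$. The slice is a chart for $I=257$, with $\Delta_I=\{f=h=1\}$. On $\Delta_I$,
\[
\Psi=e-g,\qquad A=-1,\qquad C=\frac{(1-g)(1-e)}{e-g},\qquad C+1=\frac{1-2g+eg}{e-g}.
\]
So $A,C,C+1$ have order $0$ along $D$, whence $\operatorname{ord}_D(s)=1$ and $\operatorname{ord}_D(r)=0$. In $a=(f-h)(1-e)/(f(g-e))$ only the factor $f-h$ vanishes on $\Delta_I$, so $\operatorname{ord}_D(a)=1$. By \eqref{eq:ordpush}, $\operatorname{ord}_{\iota_*D}(a)=\operatorname{ord}_D(s/(ra))=0\neq\operatorname{ord}_D(a)$. Hence $\iota_*D\ne D$. Elements of $S_7$ preserve the boundary, and $Z_\Phi$ is interior.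
\end{proof}

\section{An infinite group acting on the Picard group}\label{sec:infinite}

Let $G\subset\operatorname{PsAut}(X)$ be generated by $S_7$ and $\iota$. A finite group of real matrices preserves a positive definite form, obtained by averaging any such form over the group. We show that no $G$-invariant one exists. Since $G$ permutes the $D_{ij}$, it acts on the quotient
\[
V=\operatorname{Pic}(X)_{\mathbb{R}}\big/\textstyle\sum_{i<j}\mathbb{R}\,[D_{ij}],
\]
and working in $V$ spares us from knowing how $\iota$ permutes them. For a triple $I$ let $\delta_I\in V$ be the class of $D_I$. These $35$ classes span $V$, and $V\ne0$ because $42>21$. As $S_7$ permutes them transitively, every $\delta_I$ is nonzero. The image of $\Sigma_{ij}$ in $V$ is $p_{ij}=\sum_{m\ne i,j}\delta_{ijm}$. We need two relations. By \eqref{eq:cross},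
\begin{equation}\label{eq:rel1}
p_{12}+p_{34}=p_{13}+p_{24}.
\end{equation}
The function $\Phi/([12][47][56])$ vanishes to order one along $Z_\Phi$ and has no other interior zeros or poles. By Lemmas~\ref{lem:mu} and~\ref{lem:muPhi}, the class of $Z_\Phi$ in $V$ is
\begin{equation}\label{eq:rel2}
[Z_\Phi]=p_{12}+p_{47}+p_{56}-\sum_{I\ \text{transversal}}\delta_I .
\end{equation}

\begin{proposition}\label{prop:infinite}
The image of $G$ in $GL(V)$ is infinite. Hence the image of $G$ in $GL(\operatorname{Pic}X)$ is infinite.
\end{proposition}

\begin{proof}
Suppose that $\langle\ ,\ \rangle$ is a $G$-invariant positive definite form on $V$. The group $S_7$ is transitive on ordered pairs of triples with intersection of a given size, so $\langle\delta_I,\delta_J\rangle=c_{|I\cap J|}$ for real numbers $c_0,c_1,c_2,c_3$, and $c_3>0$. Sorting the five triples $ijm$ by their intersection with $I$, we find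
\[
\langle p_{ij},\delta_I\rangle=\begin{cases}c_3+4c_2&\text{if }|\{i,j\}\cap I|=2,\\ 2c_2+3c_1&\text{if }|\{i,j\}\cap I|=1,\\ 3c_1+2c_0&\text{if }|\{i,j\}\cap I|=0.\end{cases}
\]
Pairing \eqref{eq:rel1} with $\delta_{125}$ gives $(c_3+4c_2)+(3c_1+2c_0)=2(2c_2+3c_1)$, that is,
\begin{equation}\label{eq:c3}
c_3=3c_1-2c_0 .
\end{equation}

Invariance under $\iota$ is used once. By Propositions~\ref{prop:124} and~\ref{prop:257},
\[
c_1=\langle\delta_{257},\delta_{124}\rangle=\langle[Z_\Phi],\delta_{124}\rangle .
\]
The pairs $12,47,56$ meet $124$ in $2,1,0$ elements. Of the transversal triples, $145,146,245,246$ meet $124$ in two elements and $157,167,257,267$ in one. By \eqref{eq:rel2} and \eqref{eq:c3},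
\[
c_1=(c_3+4c_2)+(2c_2+3c_1)+(3c_1+2c_0)-4c_2-4c_1=(c_3+2c_0)+2c_2+2c_1=5c_1+2c_2 .
\]
Thus $c_2=-2c_1$.

Now test positivity on the $S_7$-invariant vector $\theta=\sum_I\delta_I$. A fixed triple $I$ meets $\binom3j\binom4{3-j}$ triples in exactly $j$ elements, which is $1,12,18,4$ for $j=3,2,1,0$. Hence
\[
\langle\theta,\delta_I\rangle=c_3+12c_2+18c_1+4c_0=c_3-6c_1+4c_0=c_3-2c_3=-c_3,
\]
and $\langle\theta,\theta\rangle=-35c_3<0$. This contradicts positive definiteness. The action on $V$ is induced by the action on $\operatorname{Pic}X$, which gives the second statement.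
\end{proof}

\section{The pseudo-effective cone}\label{sec:cone}

To turn the infinite group into infinitely many extremal rays we need one extremal ray with infinite orbit. The $D_{ij}$ have a finite $G$-orbit, so we use the $D_{ijk}$. A divisor is extremal when it is covered by curves on which it is negative; we prove this in our case, after checking that the cone contains no line. Let $H$ be an ample divisor on $X$. If $H_1,H_2,H_3$ are ample, then $\alpha\cdot H_1H_2H_3\ge0$ for effective $\alpha$, with strict inequality for the class of a prime divisor, and by continuity $\alpha\cdot H_1H_2H_3\ge0$ for all pseudo-effective $\alpha$.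

\begin{lemma}\label{lem:pointed}
If $\alpha$ and $-\alpha$ lie in $\overline{\operatorname{Eff}}(X)$, then $\alpha=0$.
\end{lemma}

\begin{proof}
We have $\alpha\cdot H_1H_2H_3=0$ for all ample $H_i$. Ample classes span $N^1(X)_{\mathbb{R}}$, so $\alpha\cdot L_1L_2L_3=0$ for all classes $L_i$, and in particular $\alpha\cdot H^3=\alpha^2\cdot H^2=0$. By the Hodge index theorem the form $\beta\mapsto\beta^2\cdot H^2$ is negative definite on $\{\beta\in N^1(X)_{\mathbb{R}}:\beta\cdot H^3=0\}$. So $\alpha=0$ in $N^1(X)_{\mathbb{R}}=\operatorname{Pic}(X)_{\mathbb{R}}$.
\end{proof}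

\begin{lemma}\label{lem:extremal}
The class of $D=D_{123}$ spans an extremal ray of $\overline{\operatorname{Eff}}(X)$.
\end{lemma}

\begin{proof}
The divisor $D\cong\overline{M}_{0,4}\times\overline{M}_{0,5}$ is covered by the curves $\Gamma_y=\overline{M}_{0,4}\times\{y\}$, which form a family over a connected base and share a numerical class $\Gamma$. For $y\in M_{0,5}$, every stable curve parametrized by $\Gamma_y$ has a node separating $123$ from $4567$, and only three of them have a second node, which splits off $12$, $13$ or $23$. So the only boundary divisors meeting $\Gamma_y$ are $D$ and $D_{12},D_{13},D_{23}$, and $D_{12}$ meets $\Gamma_y$ without containing it. By \eqref{eq:cross}, in the principal divisor of $[12][45]/([14][25])$ the divisors $D,D_{12},D_{13},D_{23}$ have coefficients $1,1,0,0$. A principal divisor has degree zero on $\Gamma$, so $D\cdot\Gamma=-D_{12}\cdot\Gamma<0$.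

We claim that every pseudo-effective class $\alpha$ can be written $\alpha=\alpha'+c[D]$ with $c\ge0$, $\alpha'$ pseudo-effective and $\alpha'\cdot\Gamma\ge0$. Write $\alpha$ as a limit of classes of effective $\mathbb{R}$-divisors $E_m=E'_m+c_mD$, with $c_m\ge0$ and $D$ not in the support of the effective divisor $E'_m$. Some $\Gamma_y$ is not contained in that support, so $E'_m\cdot\Gamma\ge0$. From $c_mD\cdot H^3\le E_m\cdot H^3\to\alpha\cdot H^3$ the $c_m$ are bounded. Along a subsequence $c_m\to c$, and then $[E'_m]\to\alpha-c[D]$, which proves the claim.

Let $\alpha,\beta$ be pseudo-effective with $\alpha+\beta=\lambda[D]$, $\lambda\ge0$. Decompose $\alpha=\alpha'+c[D]$ and $\beta=\beta'+c'[D]$, so that $(\lambda-c-c')[D]=\alpha'+\beta'$. The right side is nonnegative on $\Gamma$ and $D\cdot\Gamma<0$, so $\lambda-c-c'\le0$. The right side is nonnegative on $H^3$ and $D\cdot H^3>0$, so $\lambda-c-c'\ge0$. Hence $\alpha'+\beta'=0$, and $\alpha'=\beta'=0$ by Lemma~\ref{lem:pointed}. So $\alpha,\beta\in\mathbb{R}_{\ge0}[D]$.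
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cone}(i)]
By Proposition~\ref{prop:infinite} the image of $G$ in $GL(\operatorname{Pic}X)\cong GL_{42}(\mathbb{Z})$ is infinite, and it is finitely generated. The Burnside--Schur theorem states that a finitely generated torsion subgroup of $GL_N$ of a field is finite. So the image contains an element of infinite order, and any element of $G$ above it has infinite order.

The group $G$ acts linearly and preserves $\operatorname{Eff}(X)$, so it preserves the closure and permutes its extremal rays. By Lemma~\ref{lem:extremal} every class in the orbit $G\cdot[D_{123}]$ spans an extremal ray, and it is the class of a prime divisor $\varphi_*D_{123}$ with $\varphi\in G$. The orbit contains all $[D_{ijk}]$. If it were finite, $G$ would permute the finite set formed by the orbit and the $[D_{ij}]$. This set spans $\operatorname{Pic}(X)_{\mathbb{R}}$, so the image of $G$ would be finite. Thus the orbit is infinite. Write $[D_{123}]=m\nu$ with $\nu$ a primitive lattice vector and $m\geq1$. Lattice automorphisms preserve primitivity, so each class in the orbit is $m$ times the primitive vector on its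 ray, and distinct classes span distinct rays.
\end{proof}

For $n\ge8$ let $\pi\colon X_n\to X$ be the surjective morphism that forgets the last $\ell=n-7$ points and stabilizes the curve.

\begin{lemma}\label{lem:pullback}
$\overline{\operatorname{Eff}}(X)=(\pi^*)^{-1}\,\overline{\operatorname{Eff}}(X_n)$.
\end{lemma}

\begin{proof}
Since $\pi$ is surjective, pullbacks of effective divisors are effective, and the inclusion $\subset$ follows by continuity of the linear map $\pi^*$. For the converse we construct a map in the other direction. Let $L$ be a very ample divisor on $X_n$ and define the linear map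
\[
\rho\colon\operatorname{Pic}(X_n)_{\mathbb{R}}\to\operatorname{Pic}(X)_{\mathbb{R}},\qquad\rho(\alpha)=\pi_*(\alpha\cdot L^{\ell}).
\]
If $E\subset X_n$ is a prime divisor, of dimension $\ell+3$, then $\ell$ general members of $|L|$ cut out on $E$ an effective cycle of dimension $3$, and its pushforward is an effective divisor on $X$. So $\rho$ maps $\operatorname{Eff}(X_n)$ into $\operatorname{Eff}(X)$, and the closure into the closure. The $4$-cycle $\pi_*(L^{\ell})$ equals $d\,[X]$, where $d>0$ is the degree under $L$ of a general fiber of $\pi$. By the projection formula $\rho(\pi^*\alpha)=d\alpha$. Hence $\alpha$ is pseudo-effective whenever $\pi^*\alpha$ is.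
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cone}(ii)]
Suppose that a cone is generated by $v_1,\dots,v_N$ and that $R$ is an extremal ray. A nonzero vector of $R$ is a nonnegative combination of the $v_i$, each term of which lies in $R$, so $R$ is spanned by some $v_i$. Thus a polyhedral cone has finitely many extremal rays, and $\overline{\operatorname{Eff}}(X)$ is not polyhedral by part (i). Let $n\ge8$. If $\overline{\operatorname{Eff}}(X_n)$ were defined by finitely many linear inequalities, then composing them with $\pi^*$ would define $\overline{\operatorname{Eff}}(X)$, by Lemma~\ref{lem:pullback}, and this cone would be polyhedral.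
\end{proof}

\begin{thebibliography}{9}

\bibitem{BP} Batyrev and Popov, 2004.

\bibitem{Castravet} Castravet, \emph{The Cox ring of $\overline{M}_{0,6}$}, Trans. AMS 361 (2009).

\bibitem{HKL} Juergen Hausen, Simon Keicher and Antonio Laface, \emph{On blowing up the weighted projective plane}, arXiv:1608.04542 (2016).

\bibitem{Keel} Keel, Trans. AMS 330 (1992).

\end{thebibliography}
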